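\title{Parikh--de Bruijn words over large alphabets}

\begin{abstract}
A Parikh--de Bruijn word of order $k$ over an alphabet of size $n$ is a word in which every multiset of $k$ letters occurs exactly once as the content of a factor of length $k$. We prove that for $n$ large in terms of $k$ such a word exists if and only if $k$ divides $\binom{n+k-1}{k-1}$, which confirms a conjecture posed by Burcsi, Lipt\'ak and Smyth. The condition is necessary already for $n\ge k+1$, and for large $n$ it even yields a cyclic word. The proof covers the multisets with a repeated letter by a randomized construction, decomposes the remaining $k$-sets into tight cycles by the theorem of Glock, K\"uhn, Lo and Osthus on $F$-decompositions of typical hypergraphs, and splices the cycles into the word. The same argument applies to every family of multisets whose multiplicity patterns are closed under splitting off a single letter.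
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $k,n\ge1$ and let the alphabet be $[n]=\{1,\dots,n\}$; in examples we also write letters as $\mathtt a,\mathtt b,\dots$. The \emph{Parikh vector} of a word $u$ is the vector $(|u|_a)_{a\in[n]}$, where $|u|_a$ is the number of occurrences of $a$ in $u$. It records which letters $u$ contains and how often, and forgets their order. A \emph{Parikh vector of order $k$} is a vector of $n$ nonnegative integers with sum $k$. It is the same thing as a \emph{$k$-multiset} $S$ over $[n]$, with multiplicities $|S|_a$, and we use the language of multisets: the \emph{content} of a word is the multiset of its letters. The number of $k$-multisets over $[n]$ is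
\[
N=\binom{n+k-1}{k}.
\]

A \emph{window} of a word $w$ is a factor of length $k$, that is, a block of $k$ consecutive letters at a specified position. A word of length $t\ge k$ has $t-k+1$ windows, so a word in which every $k$-multiset is the content of some window has length at least $N+k-1$. A \emph{$(k,n)$-Parikh--de Bruijn word}, or \emph{$(k,n)$-PdB word}, is a word that attains this bound: it has length $N+k-1$, and every $k$-multiset is the content of a window, hence of exactly one. For example, $\mathtt{abbbcccaaabc}$ is a $(3,3)$-PdB word; its ten windows are
\[
\mathtt{abb},\ \mathtt{bbb},\ \mathtt{bbc},\ \mathtt{bcc},\ \mathtt{ccc},\ \mathtt{cca},\ \mathtt{caa},\ \mathtt{aaa},\ \mathtt{aab},\ \mathtt{abc}.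
\]
For which $k$ and $n$ does a PdB word exist?

The cyclic version of the question suggests an answer. A \emph{cyclic word} of length $t$ is a word $x_1\cdots x_t$ with indices read modulo $t$; it has $t$ windows $x_ix_{i+1}\cdots x_{i+k-1}$. A \emph{cyclic $(k,n)$-PdB word} is a cyclic word of length $N$ whose windows have each $k$-multiset as content exactly once. Appending its first $k-1$ letters turns it into a PdB word. Now count a letter $a$ over all $k$-multisets. The sum $\sum_S|S|_a$ does not depend on $a$, by symmetry, and its total over all letters is $kN$, so
\begin{equation}\label{eq:M}
\sum_S|S|_a=\frac{kN}{n}=\binom{n+k-1}{k-1}=:M .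
\end{equation}
In a cyclic PdB word $w$ each position lies in $k$ windows, so $k\,|w|_a=M$. Thus $k\mid M$, which by \eqref{eq:M} is the same as $n\mid N$: all letters occur equally often, namely $N/n$ times. In a linear word only the $2k-2$ positions near the ends lie in fewer than $k$ windows, and so few positions should not be able to repair the count for many letters.

The case $k=2$ shows the whole picture. The $2$-multisets are the edges of the complete graph on $[n]$ with a loop added at every vertex, and a PdB word is the vertex sequence of an Euler trail of this graph. Every vertex has degree $(n-1)+2=n+1=M$. A connected graph has a closed Euler trail if and only if all degrees are even, and an Euler trail if and only if at most two degrees are odd. So for odd $n$ there is a cyclic PdB word, and for even $n$ there is a PdB word only if $n=2$, where $\mathtt{aabb}$ is one. Apart from one small exception, the condition $k\mid M$ decides the question.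

The conjecture posed in \cite{BLS} is that this persists: \emph{for $n$ large enough depending on $k$, a $(k,n)$-PdB word exists if and only if $k$ divides $\binom{n+k-1}{k-1}$.} We prove it.

\begin{theorem}\label{thm:main}
For every $k$ there is $n_0(k)$ such that for all $n\ge n_0(k)$ the following are equivalent:
\begin{itemize}
\item[(i)] a $(k,n)$-PdB word exists;
\item[(ii)] a cyclic $(k,n)$-PdB word exists;
\item[(iii)] $k$ divides $\binom{n+k-1}{k-1}$.
\end{itemize}
\end{theorem}

\begin{theorem}\label{thm:range}
The implication \textup{(i)}$\Rightarrow$\textup{(iii)} of Theorem~\ref{thm:main} holds for every $n\ge k+1$. For $k=2$ and $k=3$ this range is best possible: the implication fails for $n=k$.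
\end{theorem}

\begin{corollary}\label{cor:coprime}
Let $n\ge n_0(k)$.
\begin{itemize}
\item[(a)] If $\gcd(k,n)=1$, then a cyclic $(k,n)$-PdB word exists, and hence a $(k,n)$-PdB word.
\item[(b)] If $k=p$ is prime, then a $(p,n)$-PdB word exists if and only if $p\nmid n$.
\end{itemize}
\end{corollary}

\begin{proof}
(a) By \eqref{eq:M}, $nM=kN$, so $k\mid nM$, and $\gcd(k,n)=1$ gives $k\mid M$. (b) If $p\nmid n$, use (a). If $p\mid n$, then $(p-1)!\,M=(n+1)(n+2)\cdots(n+p-1)\equiv(p-1)!\pmod p$, so $M\equiv1\pmod p$, and Theorem~\ref{thm:main} excludes a PdB word.
\end{proof}

The proof works for a wider class of families, and we give it in that generality. The \emph{type} of a $k$-multiset is the partition of $k$ formed by its nonzero multiplicities; the multiset is \emph{simple} if its type is $1^k=(1,\dots,1)$, that is, if it is a $k$-set. A set $\mathcal P$ of partitions of $k$ is \emph{split-closed} if, whenever $\lambda\in\mathcal P$ has a part $m\ge2$, replacing that part by the two parts $m-1$ and $1$ gives again a member of $\mathcal P$. A \emph{$\mathcal P$-multiset} is a $k$-multiset over $[n]$ with type in $\mathcal P$, and $N_{\mathcal P}$ is their number. A \emph{linear $\mathcal P$-word} is a word of length $N_{\mathcal P}+k-1$,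 and a \emph{cyclic $\mathcal P$-word} is a cyclic word of length $N_{\mathcal P}$, such that the contents of the windows are exactly the $\mathcal P$-multisets, once each.

\begin{theorem}\label{thm:general}
For every $k$ there is $n_0(k)$ such that for every nonempty split-closed set $\mathcal P$ of partitions of $k$ and all $n\ge n_0(k)$ the following are equivalent:
\begin{itemize}
\item[(i)] a linear $\mathcal P$-word exists;
\item[(ii)] a cyclic $\mathcal P$-word exists;
\item[(iii)] $n$ divides $N_{\mathcal P}$.
\end{itemize}
Moreover, \textup{(i)}$\Rightarrow$\textup{(iii)} holds for all $n\ge k+1$.
\end{theorem}

Taking for $\mathcal P$ all partitions of $k$ gives Theorem~\ref{thm:main}, because $n\mid N$ is equivalent to $k\mid M$. Taking $\mathcal P=\{1^k\}$ gives the theorem of Glock, Joos, K\"uhn and Osthus on universal cycles of $k$-subsets. The partitions with all parts at most $m$ also form a split-closed set, so the theorem covers multisets with bounded multiplicities. Some closure condition is needed: for $k,n\ge2$ and $\mathcal P=\{(k)\}$ we have $N_{\mathcal P}=n$, so (iii) holds, but the window after $a^k$ is either $a^k$ again or $a^{k-1}b$, so no $\mathcal P$-word exists.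

For $k\ge3$ the Euler argument is not available as it stands. Consecutive windows share an \emph{ordered} block of $k-1$ letters, which their contents do not record. A cyclic word is a closed walk on ordered $(k-1)$-tuples, in which the window $x_1\cdots x_k$ is a step from $x_1\cdots x_{k-1}$ to $x_2\cdots x_k$, and we must choose one arrangement of every multiset so that the chosen steps form a single closed walk. We do this in two stages. A randomized construction (Sections~\ref{sec:scaffold} and~\ref{sec:load}) gives a cyclic word, the \emph{scaffold}, that covers all multisets with a repeated letter, passes through every ordered $(k-1)$-tuple of distinct letters, and uses few $k$-sets. The unused $k$-sets form a nearly complete hypergraph. A decomposition theorem \cite{GKLO} splits it into short closed walks, and these are spliced into the scaffold one at a time (Section~\ref{sec:cycles}). Necessity is a count of boundary positions (Section~\ref{sec:necessity}).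

\section{The boundary count}\label{sec:necessity}

For $k=1$ the only choice is $\mathcal P=\{(1)\}$; then $N_{\mathcal P}=n$, any listing of the letters is a linear and a cyclic $\mathcal P$-word, and all statements hold. From now on $k\ge2$, and $\mathcal P$ is a nonempty split-closed set of partitions of $k$. We use two facts about $\mathcal P$. First, splitting parts repeatedly turns any member of $\mathcal P$ into $1^k$, so $1^k\in\mathcal P$: \emph{every $k$-set is a $\mathcal P$-multiset}. Second, permuting the alphabet preserves types, so the argument for \eqref{eq:M} gives, for every letter $a$,
\begin{equation}\label{eq:MP}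
\sum_{S\ \mathcal P\text{-multiset}}|S|_a=\frac{kN_{\mathcal P}}{n}=:M_{\mathcal P}.
\end{equation}
In particular $M_{\mathcal P}$ is an integer, and $k\mid M_{\mathcal P}$ if and only if $n\mid N_{\mathcal P}$.

\begin{proposition}\label{prop:necessity}
If $n\ge k+1$ and a linear $\mathcal P$-word exists, then $k\mid M_{\mathcal P}$.
\end{proposition}

\begin{proof}
Let $w$ be a linear $\mathcal P$-word and write $N'=N_{\mathcal P}$. All $k$-sets are $\mathcal P$-multisets, so $N'\ge\binom nk\ge\binom{k+1}{k}=k+1$. The \emph{weight} of a position $p$ of $w$ is the number of windows that contain it, that is, the number of starting positions $s$ with $\max(1,p-k+1)\le s\le\min(p,N')$. Since $N'>k$, the weight is $p$ for $p\le k-1$, it is $k$ for $k\le p\le N'$, and it is $i$ for $p=N'+k-i$ with $1\le i\le k-1$. Call the $2k-2$ positions of weight less than $k$ \emph{boundary positions}. Each of the weights $1,\dots,k-1$ belongs to exactly two of them.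

For a letter $a$, the weights of the positions carrying $a$ add up to the number of occurrences of $a$ in all windows, which is $M_{\mathcal P}$ by \eqref{eq:MP}. Let $r\in\{0,\dots,k-1\}$ be the residue of $M_{\mathcal P}$ modulo $k$. The other positions have weight $k$, so for every letter the weights of its boundary positions add up to $r$ modulo $k$.

Suppose $r\ne0$. Then every letter has a boundary position. If a letter has exactly one, its weight lies in $\{1,\dots,k-1\}$ and is congruent to $r$, so it equals $r$. Only two positions have weight $r$, so all but at most two letters have at least two boundary positions. Hence $2k-2\ge 2n-2$, that is, $n\le k$, a contradiction.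
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:range}]
The first statement is Proposition~\ref{prop:necessity} for $\mathcal P$ the set of all partitions of $k$. For the second, $\mathtt{aabb}$ is a $(2,2)$-PdB word although $M=3$ is odd, and $\mathtt{abbbcccaaabc}$ is a $(3,3)$-PdB word although $M=10$ is not divisible by $3$.
\end{proof}

In the last word the inequality $2k-2\ge2n-2$ is tight. There $r=1$, the letters $\mathtt a$ and $\mathtt c$ take the two positions of weight $1$, and $\mathtt b$ takes both positions of weight $2$, with total $4\equiv1\pmod 3$.

\section{Tight cycles and the reduction to a scaffold}\label{sec:cycles}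

\subsection{Splicing a cycle into a word}

A \emph{$k$-graph} $G$ consists of a vertex set $V(G)$ and a set $E(G)$ of $k$-subsets of $V(G)$, the edges. For $\ell>k$, the \emph{tight cycle} $C_\ell$ is the $k$-graph on $\mathbb Z_\ell$ with the $\ell$ edges $\{i,i+1,\dots,i+k-1\}$. A copy of $C_\ell$ on $[n]$ is given by a cyclic word $v_1\cdots v_\ell$ of distinct letters, and its edges are the contents of the windows. Such a word is a closed walk through the tuple $v_1\cdots v_{k-1}$, so a longer word that visits this tuple can make it as a detour.

\begin{lemma}[Insertion]\label{lem:insert}
Let $\ell>k$, let $v_1,\dots,v_\ell$ be distinct letters, and let $x$ be a cyclic word of length at least $k$ that has $v_1\cdots v_{k-1}$ as a factor. Then there is a cyclic word $x'$ of length $|x|+\ell$ whose windows are, as words, the windows of $x$ together with the $\ell$ windows of the cyclic word $v_1\cdots v_\ell$. Every factor of $x$ of length $k-1$ is a factor of $x'$.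
\end{lemma}

\begin{proof}
Rotate $x$ so that $x=v_1\cdots v_{k-1}u$, and put
\[
x'=v_1v_2\cdots v_\ell\;v_1\cdots v_{k-1}\,u .
\]
The window of $x'$ starting at position $i\le\ell$ lies within the first $\ell+k-1$ letters and equals $v_i\cdots v_{i+k-1}$, with indices modulo $\ell$. A window starting at position $\ell+j$ reads the same letters as the window of $x$ starting at $j$: if it wraps around, it reads at most $k-1$ letters from the beginning of the word, and both $x$ and $x'$ begin with $v_1\cdots v_{k-1}$. Finally, a factor of $x$ of length $k-1$ is a prefix of a window of $x$.
\end{proof}

\begin{example}\label{ex:k2}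
Let $k=2$ and $n=5$, so $N=15$ and $M=6$. The cyclic word $w_0=1122334455$ covers the five multisets $aa$ and the pairs $12,23,34,45,51$, and it contains every letter. Each letter occurs twice in $w_0$ and so accounts for $2\cdot2=4$ of its $M=6$ occurrences in windows; hence each letter lies in two unused pairs. Indeed the unused pairs $13,35,52,24,41$ form the cycle $13524$. Inserting it in front of the first letter $1$ gives $135241122334455$, with windows
\[
13,\ 35,\ 52,\ 24,\ 41,\ 11,\ 12,\ 22,\ 23,\ 33,\ 34,\ 44,\ 45,\ 55,\ 51 .
\]
This is a cyclic $(2,5)$-PdB word.
\end{example}

The general proof has the same three ingredients: a word $w_0$ that covers the non-simple multisets and contains every possible insertion point; the observation that $k\mid M$ makes all vertex degrees of the leftover divisible by $k$; and a decomposition of the leftover into tight cycles. For the third we need a deep theorem.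

\subsection{The decomposition theorem}

Let $F$ and $G$ be $k$-graphs. An \emph{$F$-decomposition} of $G$ is a partition of $E(G)$ into the edge sets of copies of $F$. For $T\subseteq V(G)$ let $\deg_G(T)$ be the number of edges containing $T$, so $\deg_G(\emptyset)=|E(G)|$. For $0\le i\le k-1$ let $d_i(F)=\gcd\{\deg_F(T):T\subseteq V(F),\ |T|=i\}$. We call $G$ \emph{$F$-divisible} if $d_i(F)$ divides $\deg_G(T')$ for every $0\le i\le k-1$ and every $i$-set $T'\subseteq V(G)$. This is necessary for a decomposition, because each copy of $F$ contributes to $\deg_G(T')$ either $0$ or the degree of an $i$-set of $F$.

For a $(k-1)$-set $A\subseteq V(G)$ let $G(A)=\{v:A\cup\{v\}\in E(G)\}$. A $k$-graph $G$ on $n$ vertices is \emph{$(c,h,1)$-typical} if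
\[
(1-c)n\le\Big|\bigcap_{A\in\mathcal A}G(A)\Big|\le(1+c)n
\]
for every family $\mathcal A$ of at most $h$ subsets of $V(G)$ of size $k-1$. The third parameter is a density; we need only the density $1$, where typicality says that $G$ is nearly complete around every $(k-1)$-set.

\begin{theorem}[Glock, K\"uhn, Lo, Osthus \cite{GKLO}, for density $1$]\label{thm:GKLO}
For every $k$-graph $F$ on more than $k$ vertices with at least one edge there are $c>0$ and $h,n_F$ such that every $F$-divisible $(c,h,1)$-typical $k$-graph on $n\ge n_F$ vertices has an $F$-decomposition.
\end{theorem}

The length of the cycle must be chosen with care. The shortest tight cycle $C_{k+1}$ is the complete $k$-graph on $k+1$ vertices, in which every $i$-set has degree $k+1-i$; divisibility would then be a condition on the degrees of all $i$-sets of the leftover, which we do not control. In a long cycle only the conditions for $i=0$ and $i=1$ survive.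

\begin{lemma}\label{lem:gcd}
A $k$-graph $G$ is $C_{2k}$-divisible if and only if $2k$ divides $|E(G)|$ and $k$ divides $\deg_G(\{v\})$ for every vertex $v$.
\end{lemma}

\begin{proof}
The cycle $C_{2k}$ has $2k$ edges and every vertex lies in $k$ of them, so $d_0=2k$ and $d_1=k$. It remains to show $d_i=1$ for $2\le i\le k-1$. The $i$-set $T=\{0,1,\dots,i-2\}\cup\{k-1\}$ lies in the edge $\{0,\dots,k-1\}$. Let $\{s,\dots,s+k-1\}$ be any edge containing $T$. It contains $0$, so $s\equiv-t\pmod{2k}$ for some $0\le t\le k-1$; it contains $k-1$, so $s\equiv u\pmod{2k}$ for some $0\le u\le k-1$. Then $2k$ divides $t+u\le2k-2$, so $t=u=0$ and $s=0$. Hence $\deg(T)=1$.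
\end{proof}

\subsection{The scaffold and the proof of Theorem~\ref{thm:general}}

The requirements on the word $w_0$ can now be read off.

\begin{proposition}[Scaffold]\label{prop:scaffold}
For every $k\ge2$ there is $n_1(k)$ such that the following holds for all $n\ge n_1(k)$, with $L=4k^2\ln n$. For every nonempty split-closed $\mathcal P$ and every integer $\rho$ there is a cyclic word $w_0$ over $[n]$, of length at least $k$, such that
\begin{itemize}
\item[(S1)] the contents of the windows of $w_0$ are pairwise distinct $\mathcal P$-multisets, and they include all non-simple $\mathcal P$-multisets;
\item[(S2)] every word of length $k-1$ with distinct letters is a factor of $w_0$;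
\item[(S3)] every $(k-1)$-subset of $[n]$ is contained in at most $L$ simple windows of $w_0$;
\item[(S4)] $|w_0|\equiv\rho\pmod{2k}$.
\end{itemize}
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:general}, assuming Proposition~\ref{prop:scaffold}]
Appending the first $k-1$ letters shows (ii)$\Rightarrow$(i), and (i)$\Rightarrow$(iii) for $n\ge k+1$ is Proposition~\ref{prop:necessity}. We prove (iii)$\Rightarrow$(ii). Let $c,h,n_F$ be given by Theorem~\ref{thm:GKLO} for $F=C_{2k}$; they depend only on $k$. Choose $n_0(k)\ge\max(k+1,n_1(k),n_F)$ so that $h(k-1+4k^2\ln n)\le cn$ for all $n\ge n_0(k)$. Let $n\ge n_0(k)$ and $n\mid N_{\mathcal P}$, that is, $k\mid M_{\mathcal P}$.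

Take $w_0$ from Proposition~\ref{prop:scaffold} with $\rho=N_{\mathcal P}$. Let $G$ be the $k$-graph on $[n]$ whose edges are the $k$-sets that are not contents of windows of $w_0$. All $k$-sets are $\mathcal P$-multisets, so by (S1) the $\mathcal P$-multisets are the disjoint union of $E(G)$ and the $|w_0|$ contents of windows of $w_0$.

\emph{Typicality.} Let $A$ be a $(k-1)$-set. A letter $v$ is missing from $G(A)$ only if $v\in A$ or $A\cup\{v\}$ is the content of a simple window of $w_0$, so by (S3) at most $k-1+L$ letters are missing. An intersection of at most $h$ sets $G(A)$ therefore has between $n-h(k-1+L)\ge(1-c)n$ and $n$ elements.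

\emph{Divisibility.} We have $|E(G)|=N_{\mathcal P}-|w_0|\equiv0\pmod{2k}$ by (S4). Every position of the cyclic word $w_0$ lies in exactly $k$ windows, so a letter $v$ occurs $k|w_0|_v$ times in all windows together. By \eqref{eq:MP},
\[
\deg_G(\{v\})=M_{\mathcal P}-k\,|w_0|_v\equiv0\pmod k .
\]
This is the only use of hypothesis (iii). By Lemma~\ref{lem:gcd}, $G$ is $C_{2k}$-divisible.

\emph{Insertion.} By Theorem~\ref{thm:GKLO}, $E(G)$ is partitioned into copies of $C_{2k}$. Insert them into $w_0$ one after another by Lemma~\ref{lem:insert}. Property (S2) holds for $w_0$ and is preserved by every insertion, so the required factor $v_1\cdots v_{k-1}$ is always present. The contents of the windows of the final word are those of $w_0$ and the edges of $G$, once each. This is a cyclic $\mathcal P$-word.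
\end{proof}

\section{Building the scaffold}\label{sec:scaffold}

\subsection{The case $k=3$}\label{sub:k3}

The natural plan is to write the non-simple multisets one after another, separated by a few new letters. The difficulty lies in the windows that overlap a multiset only partly: they too must have contents that are not used elsewhere. Let $k=3$ and let $\mathcal P$ consist of all partitions, so the non-simple multisets are those of the forms $aaa$ and $aab$.

The neighbors of the window $aaa$ are $zaa$ and $aax$. So $aaa$ can be placed only while multisets containing $aa$ are still free, and placing it covers two of them. This suggests treating the multisets \emph{in order of the number of distinct letters}, and skipping those that have been covered along the way. For instance, in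
\[
aaa\;xyz\;bbb\qquad\text{the new windows are}\qquad aax,\ axy,\ xyz,\ yzb,\ zbb,
\]
and the multisets $aax$ and $bbz$ are skipped later.

The arrangement matters as well. If the multiset $aab$ is written as $aab$, the preceding window $zaa$ contains $aa$ again. Only $n$ multisets contain $aa$, and all must be covered; if $aab$ is the last free one, no letter can precede it. If it is written as $aba$, the neighbors $zab$ and $bax$ are simple. There is room among the simple multisets: the $n(n-1)$ multisets $aab$ consume $O(n^2)$ of the $\binom n3$ triples. So we arrange each multiset to \emph{begin and end with the same letter}; then the neighboring windows have more distinct letters than the multiset itself. It remains to spread the consumption evenly, so that no pair lies in many consumed windows, and for this we choose the separating letters at random.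

\subsection{Cores and gaps}

For a multiset $U$ let $\operatorname{supp}U$ be the set of letters that occur in it and $s(U)=|\operatorname{supp}U|$; we use the same notation for a word, meaning its content. We say that $W$ \emph{contains} $U$ if $|U|_a\le|W|_a$ for all $a$, and we write $U+z$ for $U$ with one more occurrence of $z$. There are two kinds of \emph{cores}.
\begin{itemize}
\item \emph{Multiset cores.} For each non-simple $\mathcal P$-multiset $S$ fix a letter $a$ with $|S|_a\ge2$ and a word $c(S)$ of length $k$ with content $S$ that begins and ends with $a$.
\item \emph{Tuple cores.} These are all words of length $k-1$ with distinct letters. They provide (S2).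
\end{itemize}
The \emph{rank} of a core $c$ is $s(c)$. It lies in $\{1,\dots,k-1\}$, and tuple cores have the largest rank $k-1$.

Let $c,c'$ be cores and $k\le m\le3k-1$. A \emph{gap} between $c$ and $c'$ is a word $z_1\cdots z_m$ of distinct letters that occur neither in $c$ nor in $c'$. Its \emph{gap windows} are the windows of the word $c\,z_1\cdots z_m\,c'$ that contain at least one $z_i$. Both cores have length at least $k-1$, so every block of $k$ positions that contains a $z_i$ stays inside this word, and there are $m+k-1\le4k$ gap windows. Since $m\ge k$, a gap window has one of three forms, where $1\le i\le k-1$: the suffix of $c$ of length $k-i$ followed by $z_1\cdots z_i$; a block of $k$ consecutive gap letters; or the last $i$ gap letters followed by the prefix of $c'$ of length $k-i$. In particular it meets at most one core.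

\begin{lemma}\label{lem:gap}
Let $z_1\cdots z_m$ be a gap between cores $c$ and $c'$.
\begin{itemize}
\item[(a)] The contents of the gap windows are pairwise distinct, and different from the contents of $c$ and $c'$.
\item[(b)] A gap window that meets no multiset core is simple. A gap window $W$ that meets a core of rank $r$ has $s(W)\ge r+1$.
\item[(c)] The content of every gap window is a $\mathcal P$-multiset.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The content of a gap window determines its set of gap letters, namely the letters outside $\operatorname{supp}c\cup\operatorname{supp}c'$. This set is nonempty, which gives the second claim. It is an interval of the sequence $z_1,\dots,z_m$: an initial interval of length less than $k$, an interval of length $k$, or a final interval of length less than $k$. An interval that is both initial and final has length $m\ge k$, so these intervals are pairwise different.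

(b) A window made of gap letters and possibly letters of a tuple core has $k$ distinct letters; for a tuple core, $k=r+1$. Now let $c=s_1\cdots s_k$ be a multiset core of rank $r$ and $W=s_{i+1}\cdots s_k\,z_1\cdots z_i$ with $1\le i\le k-1$. A letter of $c$ that is missing from $W$ is one of $s_1,\dots,s_i$, and it is not $s_1$, because $s_1=s_k$ occurs in $W$. So at most $i-1$ letters are lost and $i$ new ones are gained: $s(W)\ge r-(i-1)+i=r+1$. Reversing all words gives the case of a window that meets $c'$, since a reversed core still begins and ends with the same letter.

(c) Simple multisets are $\mathcal P$-multisets. A window that meets a multiset core $c(S)$ arises from $S$ by replacing, one at a time, $i$ occurrences of letters by letters not yet present. If the replaced letter has current multiplicity $\mu\ge2$, the part $\mu$ of the type splits into $\mu-1$ and $1$; if $\mu=1$, the type is unchanged. Since $\mathcal P$ is split-closed, the type stays in $\mathcal P$.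
\end{proof}

Parts (b) and (c) concern a single window, and their proofs use only the gap letters in that window. So they apply as soon as those letters have been chosen.

\subsection{The random process}

Let $c_0=12\cdots(k-1)$. Let $\mathcal L$ be the list of all multiset cores in order of nondecreasing rank, followed by all tuple cores other than $c_0$. Ranks are nondecreasing along $\mathcal L$. We build a cyclic word
\[
w_0=c_0\,g_1\,c_1\,g_2\,c_2\cdots c_q\,g_{q+1},
\]
where $g_j$ is a gap between $c_{j-1}$ and $c_j$, and $c_{q+1}=c_0$. The word starts with a tuple core because the last gap has to return to the start: for $k\ge3$, a return to a core $a^k$ would need a free multiset $a^{k-1}z$ at a time when all non-simple multisets are covered.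

In round $j=1,2,\dots$ the cores $c_0,\dots,c_{j-1}$ and the gaps $g_1,\dots,g_{j-1}$ are given.

\emph{Choice of the core.} Continue along $\mathcal L$ from the place reached so far. \emph{Skip} a multiset core $c(S)$ if $S$ is the content of a gap window of one of $g_1,\dots,g_{j-1}$; never skip a tuple core. Let $c_j$ be the first core that is not skipped, and put $m=k$. If the list is exhausted, this is the last round: put $q=j-1$ and $c_j=c_0$, and choose $m$ among the $2k$ values $k,\dots,3k-1$ so that $|w_0|\equiv\rho\pmod{2k}$.

\emph{Choice of the gap.} Choose $z_1,\dots,z_m$ in this order. We say that $z_i$ \emph{completes} a gap window if it is the last gap letter in it. For $i<m$ it completes the one window ending at $z_i$; the letter $z_m$ completes all $k$ windows that contain it. A letter $z$ is \emph{available} for $z_i$ if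
\begin{itemize}
\item[(A1)] $z$ occurs neither in $c_{j-1}$ nor in $c_j$ nor among $z_1,\dots,z_{i-1}$, and
\item[(A2)] no window completed by setting $z_i=z$ has the same content as a gap window completed earlier in the process.
\end{itemize}
If at least $n/2$ letters are available, choose $z_i$ uniformly at random among them, independently of earlier choices given the history. Otherwise the process \emph{stops}.

\begin{lemma}\label{lem:complete}
If the process does not stop, then $w_0$ satisfies \textup{(S1)}, \textup{(S2)} and \textup{(S4)}, and every simple window of $w_0$ is a gap window.
\end{lemma}

\begin{proof}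
Tuple cores are never skipped, which gives (S2), and (S4) holds by the choice of the last $m$. A window of $w_0$ that contains a gap letter is a gap window of that gap. A window without gap letters lies inside a core, so it is an entire multiset core and is not simple. By Lemma~\ref{lem:gap}(c) all contents are $\mathcal P$-multisets. A non-simple $\mathcal P$-multiset $S$ is the content of a window, since either $c(S)$ is one of the $c_j$ or it was skipped because $S$ is the content of a gap window.

It remains to show that the contents are distinct. Different multiset cores have different contents. Two windows of the same gap differ by Lemma~\ref{lem:gap}(a), and two windows of different gaps differ by (A2). Finally let $c_j=c(S)$ be a multiset core of rank $r$ and let $W$ be a gap window of $g_i$. If $i<j$, then $W$ does not have content $S$, because $c_j$ was not skipped. If $i=j$, use Lemma~\ref{lem:gap}(a). If $i>j$, then both $c_{i-1}$ and $c_i$ have rank at least $r$, because ranks are nondecreasing along $\mathcal L$ and $c_{q+1}=c_0$ has the largest rank. By Lemma~\ref{lem:gap}(b), $s(W)\ge r+1$ if $W$ meets a core and $s(W)=k\ge r+1$ otherwise, while $s(S)=r$.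
\end{proof}

The case $i>j$ is where the order of $\mathcal L$ is used: a gap window can never collide with a core placed earlier, so (A2) has to look at gap windows only.

\section{The load on a $(k-1)$-multiset}\label{sec:load}

Two things remain: that the process does not stop, and (S3). One quantity governs both. For a $(k-1)$-multiset $U$, let the \emph{load} $X_U$ be the number of gap windows completed during the process, until it ends or stops, whose content contains $U$.

\begin{lemma}\label{lem:nostop}
Let $L=4k^2\ln n$ and suppose $5k+kL\le n/2$. In a run with $X_U\le L$ for all $U$, the process does not stop.
\end{lemma}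

\begin{proof}
Consider the moment when $z_i$ is to be chosen. Condition (A1) excludes at most $2k+(m-1)\le5k$ letters. Each of the at most $k$ windows completed by $z_i$ has content $U+z_i$, where the $(k-1)$-multiset $U$ is already determined. Different letters $z$ for which $U+z$ is the content of an earlier gap window correspond to different completed gap windows containing $U$, so there are at most $X_U\le L$ such letters. Hence at most $5k+kL\le n/2$ letters are unavailable.
\end{proof}

So we need an upper bound on all loads, valid whether or not the process stops. While it runs, each gap letter takes a given value with conditional probability at most $2/n$. To see what to expect, let $k=3$ and $U=\{a,b\}$. A window next to a core $c$ contains $U$ only if the letters of $U$ missing from $c$ are chosen as gap letters. Among the cores of rank $2$, $O(1)$ contain both $a$ and $b$, $O(n)$ contain one of them and hit $U$ with probability $O(1/n)$, and $O(n^2)$ contain neither and hit $U$ with probability $O(1/n^2)$. The expected load is $O(1)$. In general the cores of rank $r$ contribute $O(n^{r-s(U)})$, which would be too much for $r>s(U)$; but Lemma~\ref{lem:gap}(b) shows that these cores contribute nothing.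

\begin{lemma}\label{lem:load}
There is a constant $C$ depending only on $k$ such that for $n>\exp(2C)$, with positive probability, $X_U\le4k^2\ln n$ for all $(k-1)$-multisets $U$ simultaneously.
\end{lemma}

\begin{proof}
Fix $U$ and put $d=s(U)\le k-1$. For a core $c$ let $b(c)=|\operatorname{supp}U\setminus\operatorname{supp}c|$ and
\[
Q(c)=\begin{cases}(6k/n)^{b(c)}&\text{if $c$ has rank at most $d$,}\\0&\text{otherwise.}\end{cases}
\]
There are at most $J=|\mathcal L|+1$ rounds. For $1\le j\le J$ let $\mathcal F_j$ be the history of the first $j-1$ rounds. It determines whether round $j$ takes place and, if so, the cores $c_{j-1},c_j$ and the length $m$. Let $I_j$ be the indicator of the event that some gap window completed in round $j$ contains $U$, and let $q_j=Q(c_{j-1})+Q(c_j)$; put $I_j=q_j=0$ if round $j$ does not take place.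

\emph{Step 1: $\Pr(I_j=1\mid\mathcal F_j)\le q_j$.} Let $W$ be a gap window completed in round $j$ that contains $U$. Then $s(W)\le d+1$. If $W$ meets a core $c\in\{c_{j-1},c_j\}$, then $c$ has rank at most $d$ by Lemma~\ref{lem:gap}(b). If $W$ meets no core, then $W$ is simple, so $d=k-1$, and we take $c=c_{j-1}$, which has rank at most $d$. In both cases $W$ consists of gap letters and letters of $c$. So $I_j=1$ implies that for some $c\in\{c_{j-1},c_j\}$ of rank at most $d$, all letters of the set $Y=\operatorname{supp}U\setminus\operatorname{supp}c$ are chosen as gap letters in round $j$. Fix such a $c$ and let $b=b(c)=|Y|$. There are at most $m^b$ ways to assign distinct positions in the gap to the letters of $Y$. For a fixed assignment, go through these positions from left to right: given the history, each is filled with the prescribed letter with probability at most $2/n$ (and not filled at all if the process has stopped). So the assignment is realized with probability at most $(2/n)^b$. The union bound gives $(2m/n)^b\le(6k/n)^b=Q(c)$, and adding over the two cores proves the claim.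

\emph{Step 2: $\sum_jq_j\le C$ in every run.} Let $1\le r\le d$ and $0\le b\le d$. A core $c$ of rank $r$ with $b(c)=b$ shares $d-b$ letters with $\operatorname{supp}U$, so there is none if $r<d-b$. Otherwise there are at most $2^k$ choices for the shared letters, at most $n^{r-d+b}$ choices for the other $r-(d-b)$ letters of $\operatorname{supp}c$, and at most $r^k+r^{k-1}\le2k^k$ words of length $k$ or $k-1$ over this support. Hence
\[
\sum_{c}Q(c)\le\sum_{r=1}^{d}\sum_{b=0}^{d}2^{k+1}k^k\,n^{r-d+b}\Big(\frac{6k}{n}\Big)^{b}
=2^{k+1}k^k\sum_{r=1}^{d}n^{r-d}\sum_{b=0}^{d}(6k)^b\le2^{k+1}k^{k+2}(6k)^k ,
\]
since $n^{r-d}\le1$ for $r\le d$. Each core, including $c_0$, is at most once the left and at most once the right neighbor of a gap. So $\sum_jq_j\le2\sum_cQ(c)\le C:=2^{k+2}k^{k+2}(6k)^k$.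

\emph{Step 3: concentration.} The indicators $I_j$ are not independent, and the numbers $q_j$ are random, so we use an exponential supermartingale. By Step 1, and since $\exp(1)-1\le2$,
\[
\mathbb E[\exp(I_j)\mid\mathcal F_j]=1+(\exp(1)-1)\Pr(I_j=1\mid\mathcal F_j)\le1+2q_j\le\exp(2q_j).
\]
Let $Z_j=\exp\big(\sum_{i\le j}I_i-2\sum_{i\le j}q_i\big)$, with $Z_0=1$. Both $Z_{j-1}$ and $q_j$ are determined by $\mathcal F_j$, so
\[
\mathbb E[Z_j\mid\mathcal F_j]=Z_{j-1}\exp(-2q_j)\,\mathbb E[\exp(I_j)\mid\mathcal F_j]\le Z_{j-1},
\]
and by induction $\mathbb E[Z_J]\le1$. If $\sum_jI_j\ge k\ln n$, then $Z_J\ge n^k\exp(-2C)$ by Step 2. Markov's inequality gives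
\[
\Pr\Big(\sum_jI_j\ge k\ln n\Big)\le\exp(2C)\,n^{-k}.
\]

\emph{Step 4: all $U$.} There are at most $n^{k-1}$ multisets $U$, so the probability that $\sum_jI_j\ge k\ln n$ for some $U$ is at most $\exp(2C)/n<1$. In a run where this happens for no $U$, we have $X_U\le4k\sum_jI_j\le4k^2\ln n$ for all $U$, because a gap has at most $4k$ gap windows.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:scaffold}]
Choose $n_1(k)>\exp(2C)$ so that $5k+4k^3\ln n\le n/2$ for all $n\ge n_1(k)$; this does not depend on $\mathcal P$ or $\rho$. For such $n$, Lemma~\ref{lem:load} gives a run with $X_U\le L$ for all $U$, and by Lemma~\ref{lem:nostop} this run does not stop. The resulting word contains a gap, so its length is at least $k$, and it satisfies (S1), (S2) and (S4) by Lemma~\ref{lem:complete}. By the same lemma every simple window is a gap window, so a $(k-1)$-set $U$ is contained in at most $X_U\le L$ simple windows, which is (S3).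
\end{proof}

This completes the proof of Theorem~\ref{thm:general}, and with it of Theorem~\ref{thm:main}.

\begin{thebibliography}{9}

\bibitem{BLS}
P\'eter Burcsi, Zsuzsanna Lipt\'ak and W.F. Smyth,
\emph{On the Parikh-de-Bruijn grid},
arXiv:1711.06264 (2017).

\bibitem{GKLO}
Glock, K\"uhn, Lo and Osthus,
\emph{The existence of designs via iterative absorption: hypergraph $F$-designs for arbitrary $F$},
Mem. Amer. Math. Soc., 2023.

\end{thebibliography}
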